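# Recursive models below a recursive model of a flat strongly minimal theory

## 1. Three copies of the integers, and a colored set

Someone hands us a computable bijection $S:\omega\to\omega$ and promises that $(\omega,S)$ is isomorphic to three disjoint copies of $(\mathbb Z,\text{successor})$. The numbering may be as unhelpful as one likes. Can we produce a computable structure isomorphic to two copies of $\mathbb Z$?

Yes. Choose $e_1,e_2,e_3$, one in each copy. This is a finite amount of information, which we may simply know. Given $x$, walk from $e_1$, from $e_2$ and from $e_3$, forward and backward in parallel (a predecessor is found by search), until one of the walks meets $x$. This decides whether $x$ lies in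
$$K=\{S^m(e_1),S^m(e_2):m\in\mathbb Z\}.$$
List $K$ without repetition as $k_0,k_1,\dots$ and let $S'(i)=l$ iff $S(k_i)=k_l$. Then $(\omega,S')$ is computable and is two copies of $\mathbb Z$. We only needed to list $K$, not to decide it.

Here is a second example, where information can be hidden. Let $A\subseteq\omega$. Take unary predicates $P_0,P_1,\dots$ (colors), pairwise disjoint, where $P_i$ has exactly two elements if $i\in A$ and exactly one otherwise. Let $\mathcal M_k$ be the structure consisting of all the colored elements and $k$ uncolored ones, $k\le\omega$. If $\mathcal M_k$ has a computable copy, then $A=\{i:\exists x\ne y\,(P_i(x)\wedge P_i(y))\}$ is c.e. Conversely, if $A$ is c.e., every $\mathcal M_k$ has a computable copy: fix the places of the uncolored elements in advance, give each color one element, and give color $i$ a second, new element when $i$ is enumerated in $A$. So either all the $\mathcal M_k$ have computable copies or none has.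

In both examples a tower of models is indexed by dimension, and a computable copy of the model at a finite level gives computable copies of all models below it. Must this be so? Could the model at level $1$ have a computable copy while the one at level $0$ has none? These notes show that this is impossible for one class of theories, the model complete flat strongly minimal ones.

## 2. The chain of models and its spectrum

Theories are complete and countable. A **recursive presentation** of a countable structure $\mathcal M$ is a structure isomorphic to $\mathcal M$ whose universe is a computable subset of $\omega$ and whose atomic diagram is computable.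

A theory $T$ with infinite models is *strongly minimal* if in every model $M$ every subset of $M$ definable with parameters is finite or cofinite. Both examples qualify. For the colors: two elements that are not among the parameters of a formula, and have none of the finitely many colors it mentions, are exchanged by a transposition which preserves everything the formula mentions. So one truth value occurs only on a finite set. For the chains, use quantifier elimination (a textbook fact): an atomic formula $S^m(x)=S^n(a)$ has at most one solution.

We write $\operatorname{acl}(A)$ for the set of elements lying in a finite set definable over $A$. The following textbook facts about a strongly minimal $T$ are used.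

1. In a model, $\operatorname{acl}$ is a closure operator of finite character with the exchange principle: $b\in\operatorname{acl}(A\cup\{a\})\setminus\operatorname{acl}(A)$ implies $a\in\operatorname{acl}(A\cup\{b\})$. So bases exist and dimension is defined.
2. Any two $m$-tuples independent over a set $A$ have the same type over $A$; for $A=\emptyset$ the tuples may come from different models of $T$.
3. An infinite $\operatorname{acl}$-closed subset of a model is an elementary submodel.
4. An elementary bijection between two sets extends to an elementary bijection between their algebraic closures. Hence models of equal dimension are isomorphic.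
5. A model of cardinality $\aleph_1$ is saturated.

Let $T$ be strongly minimal and not $\aleph_0$-categorical. By the Baldwin–Lachlan theorem its countable models form a chain $\mathcal M_0\preceq\mathcal M_1\preceq\cdots\preceq\mathcal M_\omega$, where $\mathcal M_0$ is prime, $\mathcal M_k$ has dimension $k$ over $\mathcal M_0$, and $\mathcal M_\omega$ is saturated. Put $d=\dim\mathcal M_0$. This is finite: otherwise every countable model would be infinite-dimensional, and $T$ would be $\aleph_0$-categorical. So $\dim\mathcal M_k=d+k$. For the colored set, $\operatorname{acl}(\emptyset)$ is the set of colored elements and $d=0$. For the chains, $\operatorname{acl}(\emptyset)=\emptyset$, the prime model is one copy of $\mathbb Z$, $d=1$, and $\mathcal M_k$ is $k+1$ copies.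

The **spectrum** $\mathrm{SRM}(T)$ is the set of $k\in\omega+1$ such that $\mathcal M_k$ has a recursive presentation.

A theory is *model complete* if every formula is equivalent modulo $T$ to an existential one. *Flat* is defined in Section 3. Andrews and Mermelstein, "Recursive spectra of flat strongly minimal theories", arXiv:2104.14550 (2021), ask about the four sets $\{1\},\{2\},\{0,2\},\{1,2\}$: is any of them the spectrum of a model complete flat strongly minimal theory? The answer is no for all four, because of the following theorem.

**Theorem 1.** Let $T$ be a model complete flat strongly minimal theory (not $\aleph_0$-categorical). If $k\in\omega\cap\mathrm{SRM}(T)$, then $j\in\mathrm{SRM}(T)$ for every $j<k$. That is, $\mathrm{SRM}(T)\cap\omega$ is an initial segment of $\omega$.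

**Corollary 2.** The spectra of model complete flat strongly minimal theories are exactly the sets $[0,\alpha)$ for $\alpha\in\omega+2$, $[0,n]\cup\{\omega\}$ for $n\in\omega$, and $\{\omega\}$.

*Proof of Corollary 2 from Theorem 1.* By Theorem 1, $\mathrm{SRM}(T)\cap\omega$ is $\emptyset$, some $[0,n]$, or $\omega$. Leaving out $\omega$ gives $[0,0)$, $[0,n+1)$, $[0,\omega)$. Adding it gives $\{\omega\}$, $[0,n]\cup\{\omega\}$, $[0,\omega+1)$. This is exactly the list. That each member is realized is known from earlier work, and is quoted here as part of the problem. $\square$

## 3. Three points on a line, four lines in a plane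

A *pregeometry* is a set with a closure operator of finite character satisfying exchange. It is *disintegrated* if, whenever $b\in\operatorname{cl}(A)$ with $A\neq\emptyset$, already $b\in\operatorname{cl}(\{a_0\})$ for one $a_0\in A$. Both examples of Section 1 are disintegrated: the closure of $A$ is the union of the chains meeting $A$, respectively $A$ together with all colored elements. They are warm-ups, not instances of the theorem.

**Definition (flat).** A pregeometry is *flat* if it is not disintegrated and, for all finite-dimensional closed sets $E_1,\dots,E_k$, with $E=\operatorname{cl}(E_1\cup\dots\cup E_k)$ and $E_s=\bigcap_{i\in s}E_i$,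
$$\dim(E)\le\sum_{\emptyset\ne s\subseteq\{1,\dots,k\}}(-1)^{|s|+1}\dim(E_s).\tag{1}$$
A strongly minimal $T$ is *flat* if $\operatorname{acl}$ gives a flat pregeometry on a saturated (infinite-dimensional) model of $T$.

The right side is the inclusion–exclusion count. If $E_i\subseteq E_j$ with $i\ne j$, then $E_i$ may be dropped without changing the right side: for $s\ni i$, the terms of $s\setminus\{j\}$ and $s\cup\{j\}$ cancel.

*A flat example.* Let $X$ have three points, with $\operatorname{cl}(A)=A$ if $|A|\le1$ and $\operatorname{cl}(A)=X$ otherwise. It is not disintegrated. Drop sets contained in others, as just explained. What remains is a single closed set, where (1) is an equality, or $m\in\{2,3\}$ distinct points, where (1) reads $2\le m$.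

*A non-flat example.* In $F^3$, $F$ any field, with linear span as closure, take the kernels of the functionals $x$, $y$, $z$, $x+y+z$. Any three of these functionals are linearly independent, so the four planes meet pairwise in dimension $1$ and three at a time in $0$. The right side of (1) is $4\cdot2-6\cdot1=2$, but the four planes span $F^3$. So (1) fails.

Projectively: four lines in general position have six intersection points, and so many incidences in rank $3$ are forbidden by flatness. The second half of these notes exploits this.

## 4. Listing an algebraic closure, and where this stops

*Conventions.* The language is countable and effectively coded. Replace functions and constants by their graphs, so that $L=\{R_0,R_1,\dots\}$ is relational with computable arities. Existential formulas translate to existential formulas, so model completeness is preserved. The closure $\operatorname{acl}$ does not change, nor does the class of models with recursive presentations (function values are found by search in the graph). All recursive presentations are taken with universe $\omega$.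

A formula $\varphi(\bar x,y)$ is *$N$-bounded* if $\forall\bar x\,\exists^{\le N}y\,\varphi(\bar x,y)$ holds, and *bounded* if it is $N$-bounded for some $N$. If $y\in\operatorname{acl}(\bar b)$, some bounded $L$-formula is true of $(\bar b,y)$: if $\varphi(\bar b,\cdot)$ has exactly $N$ solutions, one of them $y$, take $\varphi(\bar x,y)\wedge\exists^{\le N}z\,\varphi(\bar x,z)$. "Formula over $K$" means with parameters from $K$.

Suppose $M\cong\mathcal M_k$ is computable and $j<k$. Let $e_1,\dots,e_{d+k}$ be a basis of $M$, and
$$K=\operatorname{acl}(e_1,\dots,e_{d+j}).$$
As in Section 1, one would like to list $K$: if $K$ is c.e., pull the structure back along a listing without repetition, and we are done. To list $K$ we would enumerate pairs $(\bar x,y)$ with $\bar x$ from $e_1,\dots,e_{d+j}$ and $\varphi(\bar x,y)$, for bounded $\varphi$. Model completeness lets us take $\varphi$ existential, so each single $\varphi$ gives a c.e. relation. But infinitely many $\varphi$ may be needed, and we must know which are bounded. "$\chi$ is $N$-bounded in $M$" says that *no* $\bar x$ has $N+1$ distinct solutions. For existential $\chi$ this is a $\Pi^0_1$ condition, and we cannot list the pairs $(\chi,N)$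 satisfying it. This is where the method of Section 1 stops. For chains the single formula $S(x)=y$, read in both directions, produced everything, and the problem did not show. What survives is the following.

**Lemma 3.** Let $T$ be model complete, strongly minimal, not $\aleph_0$-categorical, let $j<k<\omega$, let $M\cong\mathcal M_k$ be computable, and let $K$ be as above. Then $\mathcal M_j\cong K\preceq M$, and $K$ is $\Delta^0_2$.

*Proof.* **Step 1: identify $K$.** Mapping a basis of $\mathcal M_j$ to $e_1,\dots,e_{d+j}$ is elementary, because independent tuples of the same length have the same type. It extends to an elementary bijection of algebraic closures, that is, an elementary embedding $\mathcal M_j\to M$ with image $K$.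

**Step 2: $K$ is $\Sigma^0_2$.** Call $(\chi(\bar x,y),N)$, with $\chi$ an existential $L$-formula, *correct* if $\chi$ is $N$-bounded in $M$; this is $\Pi^0_1$. For $A\subseteq M$ we have $y\in\operatorname{acl}(A)$ iff there are a correct $(\chi,N)$ and $\bar x$ from $A$ with $M\models\chi(\bar x,y)$. Right to left is clear. For left to right take a bounded $L$-formula as above and replace it by an equivalent existential one, which is possible by model completeness. So "$y\in\operatorname{acl}(\bar b)$" has the form $\exists(\Pi^0_1\wedge\Sigma^0_1)$ and is $\Sigma^0_2$. In particular $K$ is $\Sigma^0_2$.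

**Step 3: the complement of $K$ is $\Sigma^0_2$.** We claim
$$x\notin K\iff\exists y_2,\dots,y_{k-j}\in M:\ e_1,\dots,e_{d+k}\in\operatorname{acl}(e_1,\dots,e_{d+j},x,y_2,\dots,y_{k-j}).$$
If $x\notin K$, then $e_1,\dots,e_{d+j},x$ is independent and extends to a basis by $k-j-1$ further elements. If $x\in K$, then the closure on the right has dimension at most $(d+j)+(k-j-1)=d+k-1$, so it does not contain the basis. By Step 2 the right side is $\Sigma^0_2$. $\square$

So, by the limit lemma, we can *guess* membership in $K$ with finitely many changes of mind per element. Try to build a computable copy of $K$ from guesses: assign to each $i\in\omega$ an element $h(i)$ which seems to lie in $K$, and write down facts about $0,1,\dots$ according to their images. Suppose $h(i)$ turns out not to be in $K$. Facts already written cannot be withdrawn, so we need another value for $i$ obeying the same finitely many facts. Such values exist in $K$: the facts are satisfied by $h(i)\notin\operatorname{acl}(K)$, hence by cofinitely many elements. But *which* one? Any choice may again merely seem to be in $K$, and $i$ could move forever. If there were an infinite *c.e.* set $C\subseteq K$, we could choose the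 new value in $C$, and it would never have to move again. We do not need to list $K$; we only need one infinite list inside it.

## 5. Copying a $\Delta^0_2$ substructure with a safe c.e. part

**Lemma 4.** Let $M$ be a computable structure with universe $\omega$, let $K\subseteq M$ be an infinite $\Delta^0_2$ set, and let $C\subseteq K$ be an infinite c.e. set. Suppose that every existential $\theta(x)$ with parameters in $K$ which has a solution in $M\setminus K$ has a solution in $C$. Then $K$ (as a substructure) has a recursive presentation.

*Proof.* **Step 1: set up the guesses and the data.** By the limit lemma there is a computable $g(x,u)\in\{0,1\}$ with $\lim_ug(x,u)=K(x)$. Let $(C_u)$ be an increasing computable enumeration of $C$ by finite sets, and redefine $g(x,u)=1$ whenever $x\in C_u$. The limits do not change, since $C\subseteq K$. Call $g(x,u)$ the *belief* about $x$ at time $u$. An element once seen in $C$ has belief $1$ forever.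

At each stage $s$ we have a number $r_s$, an injection $h_s:\{0,\dots,r_s-1\}\to\omega$, a time $t_s\ge s$, and a finite set $D_s$ of literals in the variables $v_0,\dots,v_{r_s-1}$, containing $v_i\ne v_l$ for $i<l<r_s$, with $M\models D_s[h_s]$. Start with $r_0=0$, $D_0=\emptyset$, $t_0=0$.

**Step 2: describe stage $s+1$.** Let $h=h_s$, $r=r_s$, $t=t_s$.

*Repair.* If some $i<r$ has $g(h(i),t)=0$, take the least such $i$; we say $i$ *triggers*. We must not disturb the values at smaller indices, nor small elements of $K$ already in the range. So put
$$A_i=\{l:l<i\}\cup\{h^{-1}(j):j<i,\ j\in\operatorname{ran}h,\ g(j,t)=1\}.$$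
Every $h(e)$ with $e\in A_i$ has belief $1$ at $t$: for $e<i$ because $i$ is least, and otherwise by definition. Hence $i\notin A_i$. For $u=t,t+1,\dots$ search until

(a) $g(h(i),u)=1$, or $g(h(e),u)=0$ for some $e\in A_i$; or

(b) there is $h':\{0,\dots,r-1\}\to\{0,\dots,u-1\}$ with $h'=h$ on $A_i$, $h'(i)\in C_u$ and $M\models D_s[h']$.

If (a) occurs, leave $h$ unchanged. If (b) occurs and (a) does not, replace $h$ by $h'$; it is injective because of the inequalities in $D_s$. If no index triggers, put $u=t$.

The search ends. Indeed, if (a) never occurs, then $h(i)\notin K$ and $h(e)\in K$ for all $e\in A_i$. The existential formula "$D_s$ can be satisfied with $v_i=x$ and $v_e=h(e)$ for $e\in A_i$" has parameters in $K$ and has the solution $h(i)\in M\setminus K$. By hypothesis it has a solution in $C$, and for $u$ large enough (b) occurs.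

*Extend.* With $u$ the time just reached: if some $j\le s$ has $g(j,u)=1$ and $j\notin\operatorname{ran}h$, take the least such $j$, put $h(r)=j$, and increase $r$ by $1$.

*Record.* Let $h_{s+1}=h$ and $r_{s+1}=r$. Let $D_{s+1}$ be $D_s$ together with all literals in $=,R_0,\dots,R_s$ and $v_0,\dots,v_{r-1}$ that are true in $M$ under $h$. Choose $t_{s+1}>\max(u,s)$.

**Step 3: state what is to be proved by induction.** Claim $H(i)$: from some stage on,

1. for $l<i$, $h_s(l)$ is defined, constant, and in $K$;
2. for $j<i$, the belief about $j$ is constant, and if $j\in K$ then $j\in\operatorname{ran}h_s$ with $h_s^{-1}(j)$ constant;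
3. no $l<i$ triggers.

$H(0)$ is trivial. Assume $H(i)$ holds from stage $S$ on.

**Step 4: $h_s(i)$ is eventually defined.** If $r_s\le i$ forever, then from $S$ on $r_s=i$ and $\operatorname{ran}h_s$ is a constant finite set. As $K$ is infinite, some $j\in K$ lies outside it, and eventually $j$ has permanent belief $1$. Then at a stage with $s\ge j$ the Extend phase adds an element, a contradiction. So $r_s>i$ from some stage on.

**Step 5: $h_s(i)$ is eventually constant.** From then on only indices $i'\ge i$ trigger, and if $i'>i$ then $i\in A_{i'}$, so $h(i)$ is kept. So $h(i)$ changes only when $i$ itself triggers with outcome (b). After that $h(i)\in C_u$ has belief $1$ forever, so $i$ never triggers again. Hence $h(i)$ is eventually a constant $b$.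

**Step 6: $i$ eventually never triggers, and $b\in K$.** All further triggers of $i$ end by (a). At the beginning of such a search $b$ has belief $0$ and all $h(e)$, $e\in A_i$, have belief $1$; at the end one of these beliefs has changed. The elements concerned are among $b$, the $h(l)$ with $l<i$, and the $j\in K$ with $j<i$ (a $j<i$ with belief $1$ is in $K$, since its belief is constant). These are finitely many fixed elements, each with finitely many changes of belief. The search intervals $[t_s,u]$ of different stages are disjoint because $t_{s+1}>u$. So $i$ triggers only finitely often. At the beginning of every later stage $b$ has belief $1$: otherwise, since no $l<i$ triggers, $i$ would be the least index with belief $0$ and would trigger. Since $t_s\to\infty$, we get $b\in K$.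

**Step 7: the element $i$ of $M$ is caught if it is in $K$.** Wait until the belief about $i$ is constant, and suppose $i\in K$. Once $i$ is in the range it stays at the same index, because only indices $i'>i$ now trigger, and $h^{-1}(i)\in A_{i'}$. If it is not in the range, the Extend phase adds it at the next stage $s+1$ with $s\ge i$, because every $j<i$ is already in the range (if $j\in K$) or has belief $0$ (if $j\notin K$). So $H(i+1)$ holds.

**Step 8: read off the copy.** By part 1 of the claims, $h=\lim_sh_s:\omega\to K$ exists. It is injective because of the inequalities in the $D_s$, and onto $K$ by part 2. The sets $D_s$ increase, and since $r_s\to\infty$ they decide every atomic formula on $\omega$; they therefore define a computable structure $N$ with universe $\omega$. A literal of $D_s$ lies in every $D_{s'}$ with $s'\ge s$, so it holds under all $h_{s'}$, hence under $h$. So $h:N\cong K$. $\square$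

## 6. Infinite $\Phi$-closures give recursive presentations

How can we find an infinite c.e. subset of $K$? Use only *finitely many* bounded formulas.

**Definition ($\Phi$-closure).** Let $\Phi$ be a finite set of bounded formulas over a model $K$. A set $F$ is *$\Phi$-closed* if $\bar x\in F$, $\varphi\in\Phi$ and $\varphi(\bar x,y)$ imply $y\in F$. The *$\Phi$-closure* of $B$ is the least $\Phi$-closed superset of $B$. Consider the condition

> $(\dagger)_K$: there are a finite set $\Phi$ of bounded formulas over $K$ and a finite $B\subseteq K$ whose $\Phi$-closure is infinite.

If $B\subseteq K\preceq M$, the $\Phi$-closure computed in $M$ lies in $\operatorname{acl}(K)=K$ and agrees with the one computed in $K$.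

For chains, take $\Phi=\{S(x)=y\}$ and $B=\{e\}$. The closure is $\{S^m(e):m\ge0\}$, half of a chain; it is infinite, so $(\dagger)_K$ holds, although the closure is not all of $K$.

**Proposition 5.** In the situation of Lemma 3, if $(\dagger)_K$ holds, then $\mathcal M_j$ has a recursive presentation.

*Proof.* Take $\Phi,B$ from $(\dagger)_K$ and let $C$ be the $\Phi$-closure of $B$. By model completeness each $\varphi\in\Phi$ is equivalent in $M$ to an existential formula with the same parameters, so it defines a c.e. relation on $M$. There are finitely many of them, so $C$ is c.e. It is infinite and contained in $K$, and $K$ is $\Delta^0_2$ by Lemma 3.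

We check the hypothesis of Lemma 4. If $\theta(x)$ over $K$ has a solution outside $K=\operatorname{acl}(K)$, then it has infinitely many solutions. By strong minimality its solution set is cofinite, so it meets the infinite set $C$. By Lemma 4, $K$ has a recursive presentation, and $K\cong\mathcal M_j$. $\square$

The boundedness of infinitely many formulas, which blocked us in Section 4, has disappeared: $\Phi$ is finite, and we may simply know that its members are bounded. So Theorem 1 follows from a statement without any computability.

**Proposition 6.** Let $T$ be flat and let $K\models T$ be a countable model of finite dimension. Then $(\dagger)_K$ holds.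

Both halves of flatness are needed. Without non-disintegration, take the colored set with $K=\mathcal M_0$. In a saturated extension, $\operatorname{acl}(K\bar x)=K\cup\{\bar x\}$, because any two elements outside are uncolored and exchanged by a transposition, and there are infinitely many. So a bounded $\varphi(\bar x,y)$ over $K$ implies that $y$ is one of the $x_i$ or an element of $K$, and by saturation finitely many elements of $K$ suffice. Hence the $\Phi$-closure of a finite $B$ adds only finitely many elements, and $(\dagger)_K$ fails.

Without inequality (1), take vector spaces over $F=\overline{\mathbb F_p}$, with the scalars as unary functions. They are strongly minimal and $\operatorname{acl}$ is the linear span (a textbook fact). Let $K\neq0$ be finite-dimensional. In a saturated extension, a bounded formula $\varphi(\bar x,y)$ over $K$ implies that $y=\sum\lambda_ix_i+m$ for some $\lambda_i\in F$, $m\in K$. There are countably many such conditions, so by saturation finitely many suffice. For finite $\Phi$, then, only finitely many scalars and finitely many vectors $m$ occur. The scalars generate a finite field $F_0$, so the $\Phi$-closure of a finite $B$ is contained in the $F_0$-span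 of $B$ and these vectors $m$, which is finite. Again $(\dagger)_K$ fails. By Section 3 this pregeometry is not flat.

The rest of the notes proves Proposition 6. The plan: if $(\dagger)_K$ fails, then $K$ is full of large finite sets closed under any finitely many bounded operations we like. In such finite sets one can *count*, and flatness supplies a configuration in which two counts disagree.

## 7. Rank over $K$, and a price for each line

Fix $T$ and $K$ as in Proposition 6. Let $\mathcal U\succeq K$ have cardinality $\aleph_1$; it is saturated.

**Inequality (1) holds in $\mathcal U$.** This must be checked because the definition speaks of some saturated model $\mathcal N$. The inequality concerns finitely many finite-dimensional closed sets of $\mathcal U$. They lie in the algebraic closure of a countable infinite independent set together with bases of these sets, which is a countable infinite-dimensional elementary submodel, $\operatorname{acl}$-closed in $\mathcal U$. Closures, intersections and dimensions may be computed in it. All countable infinite-dimensional models are isomorphic, and $\mathcal N$ contains an $\operatorname{acl}$-closed elementary copy of this one. So the inequality passes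 from $\mathcal N$ to $\mathcal U$.

**Notation.** Let $\operatorname{cl}(X)=\operatorname{acl}(K\cup X)$ and let $\mathrm{rk}$ be dimension over $K$. A *flat* is a finite-rank $\operatorname{cl}$-closed set. So $\operatorname{cl}(\emptyset)=K$, and flats are finite-dimensional $\operatorname{acl}$-closed sets containing $K$, with $\dim=\dim K+\mathrm{rk}$ (here we use that $\dim K$ is finite). Since $\sum_{s\neq\emptyset}(-1)^{|s|+1}=1$, the summand $\dim K$ cancels, and (1) holds with $\mathrm{rk}$ in place of $\dim$ for finite families of flats. Rank-$2$ flats are called *lines*. Write $\hat v=\operatorname{cl}(v)$. From now on "independent" means independent over $K$.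

Two standard facts will be used throughout.

* Any two tuples of rank $m$ in $\mathcal U^m$ have the same type over $K$. So if a $K$-definable $Z\subseteq\mathcal U^m$ contains one rank-$m$ tuple, it contains all of them, and all tuples in its complement have rank $\le m-1$.
* If $B_1,B_2$ are subsets of a finite independent set, then $\operatorname{cl}(B_1)\cap\operatorname{cl}(B_2)=\operatorname{cl}(B_1\cap B_2)$. By submodularity the left side has rank at most $|B_1|+|B_2|-|B_1\cup B_2|=|B_1\cap B_2|$, and it contains the right side.

The next lemma turns (1) into bookkeeping: each new point costs at most $1$, and each line gives back its weight.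

**Lemma 7.** Let $E_0$ be a flat, $\mathcal P$ a finite set of rank-$1$ flats, $\mathcal L$ a finite set of lines, no member of $\mathcal P\cup\mathcal L$ contained in $E_0$. Let $E$ be the closure of the union of $E_0$ and all members of $\mathcal P\cup\mathcal L$. Then
$$\mathrm{rk}\,E\le\mathrm{rk}\,E_0+|\mathcal P|-\sum_{L\in\mathcal L}w(L),\qquad w(L)=|\{\pi\in\mathcal P:\pi\subseteq L\}|+\mathrm{rk}(L\cap E_0)-2.\tag{2}$$

*Proof.* Apply (1), for $\mathrm{rk}$, to the family $\{E_0\}\cup\mathcal L\cup\mathcal P$, whose members are distinct. The terms with $|s|=1$ sum to $\mathrm{rk}\,E_0+2|\mathcal L|+|\mathcal P|$.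

Let $|s|\ge2$. Then $\mathrm{rk}\,E_s\le1$, because distinct lines meet in rank $\le1$, a line meets $E_0$ in rank $\le1$ (it is not contained in $E_0$), and a rank-$1$ flat meets anything in rank $\le1$. So $\mathrm{rk}\,E_s=1$ exactly when $E_s$ contains a rank-$1$ flat, which is then unique. For a rank-$1$ flat $\pi$ let $S_\pi$ be the set of members of the family containing $\pi$, and $m_\pi=|S_\pi|$. Sorting the $s$ by this flat,
$$\sum_{|s|\ge2}(-1)^{|s|+1}\mathrm{rk}\,E_s=\sum_{m_\pi\ge2}\ \sum_{s\subseteq S_\pi,\,|s|\ge2}(-1)^{|s|+1}=-\sum_{m_\pi\ge2}(m_\pi-1),$$
since the sum over all nonempty $s\subseteq S_\pi$ is $1$ and the singletons contribute $m_\pi$.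

If $\pi\in\mathcal P$, then $\pi\not\subseteq E_0$, so the members containing $\pi$ are $\pi$ itself and lines: $m_\pi-1=|\{L\in\mathcal L:\pi\subseteq L\}|$. If $\pi\subseteq E_0$, then $\pi\notin\mathcal P$, the members containing $\pi$ are $E_0$ and lines, and again $m_\pi-1=|\{L\in\mathcal L:\pi\subseteq L\}|$. Summed over all $\pi\subseteq E_0$ this gives $\sum_L\mathrm{rk}(L\cap E_0)$, because $L\cap E_0$ has rank $0$ or $1$ and, in the second case, is itself the only such $\pi$. The remaining terms $m_\pi-1$ with $m_\pi\ge2$ are positive, and dropping them only weakens the bound. Hence
$$\mathrm{rk}\,E\le\mathrm{rk}\,E_0+2|\mathcal L|+|\mathcal P|-\sum_{L}\bigl(|\{\pi\in\mathcal P:\pi\subseteq L\}|+\mathrm{rk}(L\cap E_0)\bigr),$$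
which is (2). $\square$

## 8. A ternary relation

Non-disintegration is used exactly once, here: it produces a relation in which any two coordinates determine the third up to finitely many choices.

**Lemma 8.** There is a formula $R(x,y,z)$ over $K$, $N$-bounded in each coordinate over the other two, such that $\exists z\,R(a_1,a_2,z)$ holds whenever $\mathrm{rk}(a_1a_2)=2$.

*Proof.* **Step 1: a dependent tuple of size at least three.** In a saturated model of $T$ that is not disintegrated there is $b\in\operatorname{acl}(A)$, $A\ne\emptyset$, with $b\notin\operatorname{acl}(a)$ for all $a\in A$. Take a minimal finite $\{a_1,\dots,a_n\}\subseteq A$ with $b$ in its algebraic closure. The cases $n=0$ and $n=1$ are excluded (for $n=0$, $b\in\operatorname{acl}(\emptyset)\subseteq\operatorname{acl}(a)$ for any $a\in A$), so $n\ge2$. By minimality the $a_i$ are independent over $\emptyset$. Each $a_i$ is algebraic over $b$ and the other $a$'s by exchange, as $b$ is not algebraic over the other $a$'s alone. So each element of $\{a_1,\dots,a_n,b\}$ is algebraic over the others, and taking the conjunction of suitable bounded formulas we get an $L$-formula $\chi(x_1,\dots,x_n,y)$, true of $(\bar a,b)$ and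 bounded in each coordinate over the remaining ones. Then $\exists y\,\chi$ holds of every $n$-tuple independent over $\emptyset$ in every model of $T$, since all such tuples have the same type.

**Step 2: move all but two arguments into $K$.** Let $a_1,\dots,a_n\in\mathcal U$ now be independent over $K$; then $\exists y\,\chi(\bar a,y)$ holds. Suppose $\exists y\,\chi(a_1,\dots,a_i,m_{i+1},\dots,m_n,y)$ holds with all $m$'s in $K$ and $i\ge3$. The set of $v$ with $\exists y\,\chi(a_1,\dots,a_{i-1},v,m_{i+1},\dots,m_n,y)$ is definable over $K\cup\{a_1,\dots,a_{i-1}\}$ and contains $a_i\notin\operatorname{cl}(a_1,\dots,a_{i-1})$. So it is infinite, hence cofinite, and contains some $m_i$ of the infinite set $K$. Iterating down to $i=3$, put $R(x_1,x_2,y)=\chi(x_1,x_2,m_3,\dots,m_n,y)$. It is bounded in each coordinate, say $N$-bounded in all three, and $\exists z\,R(a_1,a_2,z)$ holds for one pair of rank $2$, hence for all. $\square$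

Fix $R$ and $N$. These consequences will be used constantly.

* Whenever $R$ holds of a triple, each entry is in $\operatorname{cl}$ of the other two.
* If $R$ holds of a triple two of whose entries are independent, the triple has rank $2$, and since any two entries have the third in their closure, any two entries are independent. We then say the triple is *pairwise independent*. In particular no entry is in $K$.
* Given a rank-$2$ pair in any two of the three positions, it can be completed to a triple of $R$: this happens for one such pair (in positions $1,2$ by Lemma 8, and the same triple serves the other positions), and all rank-$2$ pairs have the same type over $K$. The number of completions is a finite constant $\rho_1$, $\rho_2$ or $\rho_3\ge1$, where $\rho_i$ belongs to omitted coordinate $i$.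

## 9. Two families of curves

Here is the picture behind the configuration. For labels $a,b$ let $C_{ab}$ be the "curve" of pairs $(x,y)$ joined by some $p$ with $R(a,x,p)$ and $R(b,p,y)$. For labels $c,d$ let $D_{cd}$ be the curve of pairs $(x,y)$ joined by some $q,r$ with $R(c,x,q)$, $R(d,x,r)$, $R(q,r,y)$. These are two families, each with two parameters. If they behave like honest two-parameter families in a plane, then two general curves $C_{ab}$, $D_{cd}$ meet in finitely many points, and through two general points pass finitely many curves of each family.

Suppose all the finite numbers are $1$. Through two general points $(x,y)$ and $(x',y')$ passes a curve $C_{ab}$ and a curve $D_{cd}$. These two curves share *two* points. If the labels $(a,b,c,d)$ are general as well, the curves should share only one point: a contradiction. For larger numbers there is no immediate contradiction, since two curves may well meet in several points. This is why we shall count.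

Flatness is what makes the families honest. In a vector space with $R(x,y,z)$ given by $x+y+z=0$, one computes $p=-a-x$ and $y=-b-p=x+a-b$. The curve depends only on $a-b$, and two points on it satisfy $y'-y=x'-x$, so the pairs of points on a curve of this family have rank $3$ and not $4$.

We keep the witnesses $p,q,r$ as part of the data. Define $K$-definable sets:

* $Y$: tuples $(a,b,c,d;x,p,y,q,r)$ with $R(a,x,p),\,R(b,p,y),\,R(c,x,q),\,R(d,x,r),\,R(q,r,y)$. The *labels* are $(a,b,c,d)$. (A point on both curves.)
* $U$: tuples $(x,x',y,y';a,b,p,p')$ with $R(a,x,p),\,R(b,p,y),\,R(a,x',p'),\,R(b,p',y')$. (Two points on $C_{ab}$.)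
* $V$: tuples $(x,x',y,y';c,d,q,r,q',r')$ with $R(c,x,q),\,R(d,x,r),\,R(q,r,y),\,R(c,x',q'),\,R(d,x',r'),\,R(q',r',y')$. (Two points on $D_{cd}$.)
* $W$: the set of pairs of elements of $Y$ with the same labels. Equivalently, with the second solution primed, the set of pairs in $U\times V$ with the same $e=(x,x',y,y')$. (Two points on both curves.)

The first lemma says that the curves meet in points algebraic over the labels.

**Lemma 9.** If $(a,b,c,d;x,p,y,q,r)\in Y$ with $\mathrm{rk}(abx)=\mathrm{rk}(cdx)=3$, then $x\in\operatorname{cl}(abcd)$.

*Proof.* Let $E_0=\operatorname{cl}(abcd)$ and suppose $x\notin E_0$. Put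
$$L_1=\operatorname{cl}(a,x)\ni p,\quad L_2=\operatorname{cl}(b,p)\ni y,\quad M_1=\operatorname{cl}(c,x)\ni q,\quad M_2=\operatorname{cl}(d,x)\ni r,\quad M_3=\operatorname{cl}(q,r)\ni y.$$

**Step 1: the position of $L_1,L_2$.** We use $\mathrm{rk}(abx)=3$. Since $a,x$ are independent, $a,x,p$ are pairwise independent. Since $b\notin L_1\ni p$ and $p\notin K$, the elements $b,p$ are independent, so $b,p,y$ are pairwise independent. So $L_1\neq L_2$ are lines with $L_1\cap L_2=\hat p$. As $x\in L_1\setminus\hat p$, we have $x\notin L_2$; as $y\in L_2\setminus\hat p$, we have $y\notin L_1$. So $\hat x,\hat p,\hat y$ are distinct.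

**Step 2: the position of $M_1,M_2,M_3$.** We use $\mathrm{rk}(cdx)=3$. The triples $c,x,q$ and $d,x,r$ are pairwise independent, and $M_1\ne M_2$ are lines with $M_1\cap M_2=\hat x$. Since $q,r\notin\hat x$, we get $q\notin M_2$ and $r\notin M_1$. Hence $q,r$ are independent, and $q,r,y$ are pairwise independent. So $M_3$ is a line; it differs from $M_1$ (as $r\notin M_1$) and from $M_2$ (as $q\notin M_2$), and $M_3\cap M_1=\hat q$, $M_3\cap M_2=\hat r$. Since $x\in M_1\setminus\hat q$, we have $x\notin M_3$. Since $y\in M_3$ is in neither $\hat q$ nor $\hat r$, we have $y\notin M_1\cup M_2$. So $\hat x,\hat q,\hat r,\hat y$ are distinct.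

**Step 3: the position relative to $E_0$.** None of $p,y,q,r$ is in $E_0$, because $x\in\operatorname{cl}(a,p)$, $p\in\operatorname{cl}(b,y)$, $x\in\operatorname{cl}(c,q)$ and $x\in\operatorname{cl}(d,r)$. Each of the five lines contains one of these elements, so none is contained in $E_0$. The lines $L_1,L_2,M_1,M_2$ meet $E_0$ in rank $1$, in $\hat a,\hat b,\hat c,\hat d$ respectively. Everything lies in $\operatorname{cl}(E_0x)$, and $\hat x$ will always belong to $\mathcal P$. So in each case below the flat $E$ of Lemma 7 has rank exactly $\mathrm{rk}\,E_0+1$, and it suffices to find $\sum w\ge|\mathcal P|$.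

**Step 4: Case A, $\hat p\ne\hat q,\hat r$.** Use $\mathcal P=\{\hat x,\hat p,\hat y,\hat q,\hat r\}$, five distinct flats, and the distinct lines among the five. We have $x\in L_1,M_1,M_2$, while $x\notin L_2,M_3$; also $M_1\neq M_2$. So the only possible coincidences are one of $L_1=M_1$, $L_1=M_2$, and also $L_2=M_3$. Without coincidence each line has $w\ge1$: the lines $L_1,L_2,M_1,M_2$ contain two members of $\mathcal P$ and meet $E_0$ in rank $1$, giving $2+1-2$; the line $M_3$ contains $q,r,y$, giving at least $3+0-2$. If $L_1=M_1$ (containing $x,p,q$) or $L_1=M_2$ (containing $x,p,r$), this line has $w\ge3+1-2=2$. If $L_2=M_3$, this line contains $p,y,q,r$ and $b$, so $w\ge4+1-2=3$. Two lines that coincide are thus replaced by one line of weight at least $2$. In all cases $\sum w\ge5=|\mathcal P|$, and Lemma 7 gives $\mathrm{rk}\,E\le\mathrm{rk}\,E_0$, a contradiction.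

**Step 5: Case B, $\hat p=\hat q$.** Then $L_1=\operatorname{cl}(x,p)=\operatorname{cl}(x,q)=M_1$ and $L_2=\operatorname{cl}(p,y)=\operatorname{cl}(q,y)=M_3\ni r$. Use $\mathcal P=\{\hat x,\hat p,\hat y,\hat r\}$, which are distinct by Step 2, and the distinct lines $L_1,L_2,M_2$. Here $w(L_1)\ge2+1-2=1$ (from $x,p$), $w(L_2)\ge3+1-2=2$ (from $p,y,r$ and $\hat b$), and $w(M_2)\ge2+1-2=1$ (from $x,r$). The sum is at least $4=|\mathcal P|$, a contradiction.

**Step 6: Case C, $\hat p=\hat r$.** Then $L_1=\operatorname{cl}(x,r)=M_2$ and $L_2=\operatorname{cl}(r,y)=M_3\ni q$. Use $\mathcal P=\{\hat x,\hat p,\hat y,\hat q\}$ and the distinct lines $L_1,L_2,M_1$. The weights are at least $1$ (from $x,p$), $2$ (from $p,y,q$ and $\hat b$) and $1$ (from $x,q$), with sum at least $4$, a contradiction. $\square$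

The second lemma says that in the top rank, $4$, points and labels are both general.

**Lemma 10.** Elements of $Y,U,V$ have rank $\le4$. Moreover:

(i) if an element of $Y$ has rank $4$, its labels have rank $4$;

(ii) if an element of $U$ has rank $4$, then $\mathrm{rk}(xx'yy')=4$; likewise for $V$;

(iii) if an element of $W$ has $\mathrm{rk}(xx'yy')=4$, its labels have rank $4$.

*Proof.* **Step 1: the bound $4$.** An element of $Y$ lies in $\operatorname{cl}(x,p,y,q)$: obtain in turn $a$ from $x,p$; $b$ from $p,y$; $c$ from $x,q$; $r$ from $q,y$; $d$ from $x,r$. An element of $U$ lies in $\operatorname{cl}(a,b,x,x')$: obtain $p,y,p',y'$. An element of $V$ lies in $\operatorname{cl}(c,d,x,x')$: obtain $q,r,y,q',r',y'$.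

**Step 2: proof of (i).** By Step 1, $x,p,y,q$ are independent. Now $\operatorname{cl}(abx)$ contains $x,p,y$, and $\operatorname{cl}(cdx)$ contains $x,q,r,y$, so both have rank $3$. By Lemma 9, $x\in\operatorname{cl}(abcd)$, hence $p,y,q\in\operatorname{cl}(abcd)$, and $\mathrm{rk}(abcd)=4$.

**Step 3: proof of (ii) for $U$.** By Step 1, $a,b,x,x'$ are independent. Hence $a,x,p$ and $a,x',p'$ are pairwise independent. Since $b\notin\operatorname{cl}(axx')\ni p,p'$, so are $b,p,y$ and $b,p',y'$. Let $E_0=\operatorname{cl}(xx'yy')$. The four triples give $a\in E_0\Leftrightarrow p\in E_0\Leftrightarrow b\in E_0\Leftrightarrow p'\in E_0$ (through $x$, $y$, $y'$). If one of $a,b,p,p'$ is in $E_0$, all are; then $E_0\ni a,b,x,x'$ has rank $4$, as desired. Otherwise use $\mathcal P=\{\hat a,\hat b,\hat p,\hat p'\}$ and the lines $\operatorname{cl}(ax),\operatorname{cl}(ax'),\operatorname{cl}(bp),\operatorname{cl}(bp')$.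

The flats in $\mathcal P$ are distinct. Indeed $p\in\operatorname{cl}(ax)$ and $p'\in\operatorname{cl}(ax')$ are both outside $\hat a=\operatorname{cl}(ax)\cap\operatorname{cl}(ax')$, so $\hat a,\hat p,\hat p'$ are distinct; and $b\notin\operatorname{cl}(axx')$, which contains the other three.

The lines are distinct. The first two differ by independence, and $b$ is in the last two only. If the last two were equal, then $p'\in\operatorname{cl}(bp)\subseteq\operatorname{cl}(abx)$, so $p'\in\operatorname{cl}(abx)\cap\operatorname{cl}(ax')=\hat a$, which is false.

None of the lines is contained in $E_0$, as each contains $a$ or $b$. They contain, respectively, $a,p$; $a,p'$; $b,p$; $b,p'$, and the elements $x$; $x'$; $y$; $y'$ of $E_0\setminus K$. So each has $w\ge2+1-2=1$. As $E\ni a,b,x,x'$, Lemma 7 gives $4\le\mathrm{rk}\,E_0+4-4$.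

**Step 4: proof of (ii) for $V$, preparations.** By Step 1, $c,d,x,x'$ are independent. So $c,x,q$; $d,x,r$; $c,x',q'$; $d,x',r'$ are pairwise independent. Since $\operatorname{cl}(cx)\cap\operatorname{cl}(dx)=\hat x$ contains neither $q$ nor $r$, we have $q\notin\operatorname{cl}(dx)$ and $r\notin\operatorname{cl}(cx)$. So $q,r$ are independent and $q,r,y$ are pairwise independent. Likewise $q'\notin\operatorname{cl}(dx')$, $r'\notin\operatorname{cl}(cx')$, and $q',r',y'$ are pairwise independent. Let $E_0=\operatorname{cl}(xx'yy')$. Membership in $E_0$ is equivalent for $c$ and $q$ (through $x$), for $q$ and $r$ (through $y$), for $r$ and $d$ (through $x$), and in the same way for $c$ and $q'$, $q'$ and $r'$, $r'$ and $d$. If one of $c,d,q,r,q',r'$ is in $E_0$, all are, and $E_0\ni c,d,x,x'$ has rank $4$. Otherwise use $\mathcal P=\{\hat c,\hat d,\hat q,\hat r,\hat q',\hat r'\}$ and the six lines $\operatorname{cl}(cx),\operatorname{cl}(dx),\operatorname{cl}(cx'),\operatorname{cl}(dx'),\operatorname{cl}(qr),\operatorname{cl}(q'r')$.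

**Step 5: the six flats are distinct.** By the triples, $\hat c\neq\hat q,\hat q'$ and $\hat d\neq\hat r,\hat r'$. None of $c,q,d,r$ is in $\hat x=\operatorname{cl}(cx)\cap\operatorname{cl}(dx)$, while $c,q\in\operatorname{cl}(cx)$ and $d,r\in\operatorname{cl}(dx)$; so $\hat c,\hat q$ differ from $\hat d,\hat r$. Likewise, with $x'$, $\hat c,\hat q'$ differ from $\hat d,\hat r'$. Next, $\hat q\ne\hat q'$ since $q\notin\hat c=\operatorname{cl}(cx)\cap\operatorname{cl}(cx')$, and $\hat r\ne\hat r'$ since $r\notin\hat d=\operatorname{cl}(dx)\cap\operatorname{cl}(dx')$. Finally $\hat q\ne\hat r'$ since $\operatorname{cl}(cx)\cap\operatorname{cl}(dx')=K$, and $\hat r\ne\hat q'$ since $\operatorname{cl}(dx)\cap\operatorname{cl}(cx')=K$. These are all $4+4+3+2+2=15$ pairs.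

**Step 6: the six lines are distinct.** The first four are distinct by independence. We have $\operatorname{cl}(qr)\ne\operatorname{cl}(cx)$ as $r\notin\operatorname{cl}(cx)$, and $\operatorname{cl}(qr)\neq\operatorname{cl}(dx)$ as $q\notin\operatorname{cl}(dx)$. Also $\operatorname{cl}(qr)\subseteq\operatorname{cl}(cdx)\not\ni x'$, so $\operatorname{cl}(qr)\neq\operatorname{cl}(cx'),\operatorname{cl}(dx')$. In the same way $\operatorname{cl}(q'r')\ne\operatorname{cl}(cx')$ as $r'\notin\operatorname{cl}(cx')$, $\operatorname{cl}(q'r')\neq\operatorname{cl}(dx')$ as $q'\notin\operatorname{cl}(dx')$, and $\operatorname{cl}(q'r')\subseteq\operatorname{cl}(cdx')\not\ni x$, so $\operatorname{cl}(q'r')\ne\operatorname{cl}(cx),\operatorname{cl}(dx)$. If $\operatorname{cl}(qr)=\operatorname{cl}(q'r')$, then $q\in\operatorname{cl}(cdx)\cap\operatorname{cl}(cdx')=\operatorname{cl}(cd)$, so $q\in\operatorname{cl}(cd)\cap\operatorname{cl}(cx)=\hat c$, which is false.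

**Step 7: the count for $V$.** The six lines contain, respectively, $c,q$; $d,r$; $c,q'$; $d,r'$; $q,r$; $q',r'$, and the elements $x$; $x$; $x'$; $x'$; $y$; $y'$ of $E_0\setminus K$. So none is contained in $E_0$, and each has $w\ge1$. As $E\ni c,d,x,x'$, Lemma 7 gives $4\le\mathrm{rk}\,E_0+6-6$.

**Step 8: proof of (iii).** Following the relations, $x,x',y,y'\in\operatorname{cl}(abxx')$ and $x,x',y,y'\in\operatorname{cl}(cdxx')$. Since $\mathrm{rk}(xx'yy')=4$, the tuples $(a,b,x,x')$ and $(c,d,x,x')$ are independent. So Lemma 9 applies to both $Y$-solutions and gives $x,x'\in\operatorname{cl}(abcd)$. Hence $y,y'\in\operatorname{cl}(abcd)$ and $\mathrm{rk}(abcd)=4$. $\square$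

## 10. Counting points in finite closed sets

Suppose $(\dagger)_K$ fails. Then for every finite set $\Phi$ of bounded formulas over $K$ there are arbitrarily large finite $\Phi$-closed sets $F\subseteq K$: take $\Phi$-closures of large finite sets. We shall count the points of definable sets with all coordinates in such an $F$. Points of $F$ all have rank $0$; rank enters through the *sets* they lie on, by the following lemma. For a $K$-definable $Z\subseteq\mathcal U^m$ write $\mathrm{rk}\,Z\le e$ if all its tuples have rank $\le e$. Let $n=|F|$; all $O(\cdot)$ constants are independent of $F$.

**Lemma 11.** If $Z\subseteq\mathcal U^m$ is $K$-definable and $\mathrm{rk}\,Z\le e$, then $|Z\cap F^m|=O(n^e)$ for finite nonempty $F\subseteq K$ with $n=|F|$.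

*Proof.* Each $z\in Z$ has a subtuple $z_I$, $|I|\le e$, over which all coordinates are algebraic: $\varphi_i(z_I,z_i)$ holds for a bounded formula $\varphi_i$ over $K$, for each $i$. There are countably many choices of $I$ and $(\varphi_i)_i$. Each defines a $K$-definable subset of $\mathcal U^m$, and together these cover $Z$. By saturation finitely many of them cover $Z$. Each contains $O(n^{|I|})$ points of $F^m$, since $z_I$ leaves boundedly many values for each coordinate. $\square$

For example, a $K$-definable set of pairs containing no pair of rank $2$ has only $O(n)$ points in $F^2$.

**Step 1: choose $\Phi$.** This must be done before $F$ is chosen. Let $S$ be $Y$, $U$ or $V$, and let $\tau$ be the projection to the labels (for $Y$) or to $e=(x,x',y,y')$ (for $U,V$). Write $S_g=\{s\in S:\tau(s)=g\}$. If $g$ has rank $4$, the elements of $S_g$ have rank $\le4$ by Lemma 10 and contain $g$, so they are algebraic over $K\cup\{g\}$. By saturation $S_g$ is finite. Its size is the same for all $g$ of rank $4$; call it $\sigma_S$ (a priori it may be $0$). Let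
$$\Lambda_S=\{g:|S_g|=\sigma_S\}.$$
This set is $K$-definable and contains all rank-$4$ tuples, so its complement has rank $\le3$.

Let $\Phi$ consist of $R$ in its three coordinate directions (two coordinates given, the third bounded), and of the formulas "$g\in\Lambda_S$ and $v$ is the $i$-th coordinate of some element of $S_g$", for $S=Y,U,V$ and all $i$. The latter are $\sigma_S$-bounded. So $\Phi$ is a finite set of bounded formulas over $K$. Let $F\subseteq K$ be finite and $\Phi$-closed, $n=|F|\geq1$.

**Step 2: the three constants $\rho_i$ agree.** For $(x,y)\in F^2$ all $z$ with $R(x,y,z)$ are in $F$. Their number is always $\le N$, and it is $\rho_3$ except for $(x,y)$ in a $K$-definable set containing no rank-$2$ pair, hence of rank $\le1$. By Lemma 11, $|R\cap F^3|=\rho_3n^2+O(n)$. Likewise $|R\cap F^3|=\rho_1n^2+O(n)=\rho_2n^2+O(n)$. Since $n$ is unbounded, $\rho_1=\rho_2=\rho_3=:\rho\ge1$.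

**Step 3: count $Y$, $U$, $V$ by free coordinates.** We claim
$$|Y\cap F^9|=\rho^5n^4+O(n^3),\qquad|U\cap F^8|=\rho^4n^4+O(n^3),\qquad|V\cap F^{10}|=\rho^6n^4+O(n^3).\tag{3}$$
For $Y$: given $(x,p,y,q)\in F^4$, choose successively $a$ (from $x,p$), $b$ (from $p,y$), $c$ (from $x,q$), $r$ (from $q,y$), $d$ (from $x,r$). All completions lie in $F$, and there are at most $N^5$. If $(x,p,y,q)$, now in $\mathcal U^4$, has rank $4$, every pair used is independent: this is clear for the first four, and for $x,r$ it holds because $r\in\operatorname{cl}(qy)\setminus K$ while $x\notin\operatorname{cl}(qy)$. So a rank-$4$ tuple has exactly $\rho^5$ completions. Therefore the number of completions is $\rho^5$ outside a $K$-definable set of rank $\le3$, and Lemma 11 gives the first formula.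

For $U$: given $(a,b,x,x')$, choose $p$ (from $a,x$), $p'$ (from $a,x'$), $y$ (from $b,p$), $y'$ (from $b,p'$). For $V$: given $(c,d,x,x')$, choose $q$ (from $c,x$), $r$ (from $d,x$), $y$ (from $q,r$), then $q',r',y'$ in the same way. If the given $4$-tuple is independent, the pairs used are independent, as shown in Steps 3 and 4 of the proof of Lemma 10. So there are exactly $\rho^4$, respectively $\rho^6$, completions, and we conclude as for $Y$.

**Step 4: count them again by fibres.** For $g\in\Lambda_S\cap F^4$ all coordinates of elements of $S_g$ are in $F$, by the choice of $\Phi$. By Lemma 10(i),(ii), an element $s\in S$ of rank $4$ has $\tau(s)$ of rank $4$, so $\tau(s)\in\Lambda_S$; hence $\{s\in S:\tau(s)\notin\Lambda_S\}$ has rank $\le3$. So the number of points of $S$ with all coordinates in $F$ is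
$$\sigma_S\,|\Lambda_S\cap F^4|+O(n^3)=\sigma_Sn^4+O(n^3).$$
Comparing with (3) for unbounded $n$,
$$\sigma_Y=\rho^5,\qquad\sigma_U=\rho^4,\qquad\sigma_V=\rho^6.\tag{4}$$
So two general curves meet in $\rho^5$ points, and through two general points pass $\rho^4$ curves of the first family and $\rho^6$ of the second, counted with witnesses.

**Step 5: count $W$ by labels.** The points of $W$ over $F$ (all coordinates in $F$) with labels in $\Lambda_Y$ and with two *distinct* $Y$-solutions number
$$(\sigma_Y^2-\sigma_Y)\,|\Lambda_Y\cap F^4|=(\rho^{10}-\rho^5)n^4+O(n^3).\tag{5}$$

**Step 6: count $W$ by pairs of points.** Let $W_1=\{w\in W:e\in\Lambda_U\cap\Lambda_V\}$. The complement of $\Lambda_U\cap\Lambda_V$ has rank $\le3$, so $W_1$ has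
$$\sigma_U\sigma_V\,|\Lambda_U\cap\Lambda_V\cap F^4|=\rho^{10}n^4+O(n^3)\tag{6}$$
points over $F$.

**Step 7: almost all points in (6) are counted in (5).** Each $w\in W_1$ is algebraic over $K\cup\{e\}$, because the fibres $U_e,V_e$ are finite. So $\mathrm{rk}(w)=\mathrm{rk}(e)\le4$. If $\mathrm{rk}(e)=4$, then $x\ne x'$, and by Lemma 10(iii) the labels have rank $4$, hence lie in $\Lambda_Y$. So the $K$-definable set
$$W_2=\{w\in W_1:x=x'\text{ or labels}\notin\Lambda_Y\}$$
has rank $\le3$, and by Lemma 11 it has $O(n^3)$ points over $F$. A point of $W_1\setminus W_2$ over $F$ has labels in $\Lambda_Y$ and $x\ne x'$, so its two $Y$-solutions are distinct, and it is counted in (5).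

**Step 8: compare.** From (5), (6) and Step 7,
$$\rho^{10}n^4-O(n^3)\le(\rho^{10}-\rho^5)n^4+O(n^3).$$
Dividing by $n^4$ and letting $n\to\infty$ gives $\rho^5\le0$, contradicting $\rho\ge1$. So $(\dagger)_K$ holds, and Proposition 6 is proved. $\square$

For $\rho=1$ this is the contradiction of Section 9. In general, the missing $\rho^5n^4$ is the diagonal: $\rho^5$ of the $\rho^{10}$ ordered pairs of intersection points of two general curves consist of a point taken twice, while two general points are never equal.

## 11. The four sets

*Proof of Theorem 1.* Let $T$ be model complete and flat, $k\in\mathrm{SRM}(T)\cap\omega$ and $j<k$. Take a computable $M\cong\mathcal M_k$ with universe $\omega$, a basis $e_1,\dots,e_{d+k}$, and $K=\operatorname{acl}(e_1,\dots,e_{d+j})$. By Lemma 3, $K\cong\mathcal M_j$ is a countable model of $T$ of finite dimension $d+j$. By Proposition 6, $(\dagger)_K$ holds. By Proposition 5, $\mathcal M_j$ has a recursive presentation, that is, $j\in\mathrm{SRM}(T)$. $\square$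

Now let $S$ be one of the four sets and suppose $\mathrm{SRM}(T)=S$ for a model complete flat strongly minimal $T$.

* $S=\{1\}$: $1\in S$ forces $0\in S$, which is false.
* $S=\{2\}$: $2\in S$ forces $0,1\in S$, which is false.
* $S=\{0,2\}$: $2\in S$ forces $1\in S$, which is false.
* $S=\{1,2\}$: $1\in S$ forces $0\in S$, which is false.

So for none of the four sets $S$ does there exist a model complete flat strongly minimal theory $T$ with $\mathrm{SRM}(T)=S$. $\blacksquare$
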